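
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The homotopy type of 2-generic sections of parallel connections}


\begin{abstract}
The parallel connection of two central hyperplane arrangements is formed by gluing them along a hyperplane $H$ of the first and a hyperplane $L$ of the second. We show that the homotopy type of its 2-generic section, the complement of the line arrangement cut out in a generic projective plane, does not depend on the choice of $H$ and $L$. The section is homotopy equivalent to an explicit ``2-skeleton'' of a product of two line arrangement complements, and $H$ and $L$ do not enter its description. An example shows that the homeomorphism type can depend on $H$.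
\end{abstract}

\section{The question and the answer}

\subsection{Parallel connections and their sections}

Let $\mathcal{C}$ be a nonempty central hyperplane arrangement in $\mathbb{C}^n$. Write $\mathbb{P}K\subset\mathbb{P}^{n-1}$ for the projectivization of a hyperplane $K\in\mathcal{C}$, and put
\[
M(\mathcal{C})=\mathbb{C}^n\setminus\bigcup_{K\in\mathcal{C}}K,\qquad
U(\mathcal{C})=\mathbb{P}^{n-1}\setminus\bigcup_{K\in\mathcal{C}}\mathbb{P}K .
\]
If $\alpha$ is a linear form defining one hyperplane of $\mathcal{C}$, the map $z\mapsto([z],\alpha(z))$ is a homeomorphism $M(\mathcal{C})\cong U(\mathcal{C})\times\mathbb{C}^*$, with inverse $([z],c)\mapsto cz/\alpha(z)$. So nothing is lost by working projectively.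

A \emph{flat} of $\mathcal{C}$ is a nonempty intersection of hyperplanes $\mathbb{P}K$, including $\mathbb{P}^{n-1}$ itself. A projective subspace of $\mathbb{P}^{n-1}$ is \emph{transverse to} $\mathcal{C}$ if it meets every flat in the expected dimension, and not at all if that dimension is negative. A flag of subspaces is transverse if all its members are. Transverse flags of given dimensions form a nonempty Zariski-open subset of an irreducible flag variety.

For $n\ge 3$ the \emph{2-generic section} of $\mathcal{C}$ is
\[
S(\mathcal{C})=\Pi\cap U(\mathcal{C}),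
\]
where $\Pi\cong\mathbb{P}^2$ is a plane transverse to $\mathcal{C}$. It is the complement of the projective line arrangement $\{\mathbb{P}K\cap\Pi\}$. If we declare one of these lines to be the line at infinity, it is the complement of an affine line arrangement in $\mathbb{C}^2$. Up to homeomorphism it does not depend on $\Pi$ (Lemma~\ref{lem:generic}).

Now let $p,q\ge2$, let $\mathcal{A}$ and $\mathcal{B}$ be nonempty central arrangements in $\mathbb{C}^p$ and $\mathbb{C}^q$, and let $H\in\mathcal{A}$, $L\in\mathcal{B}$ be defined by linear forms $\alpha_H$ and $\beta_L$. The \emph{parallel connection} $P=P((\mathcal{A},H),(\mathcal{B},L))$ is the central arrangement in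
\[
V=\{(x,y)\in\mathbb{C}^p\times\mathbb{C}^q:\ \alpha_H(x)=\beta_L(y)\}\cong\mathbb{C}^{p+q-1}
\]
whose hyperplanes are $\{\alpha(x)=0\}\cap V$, for the defining forms $\alpha$ of $\mathcal{A}$, and $\{\beta(y)=0\}\cap V$, for the defining forms $\beta$ of $\mathcal{B}$. The hyperplanes coming from $H$ and from $L$ coincide, and no other two do.

\subsection{What one would guess}

On $U(P)$ the form $\alpha_H(x)=\beta_L(y)$ does not vanish. Normalizing it to be $1$ splits a point $[x:y]$ of $U(P)$ into a point of $\{\alpha_H=1\}$ off the hyperplanes of $\mathcal{A}$ and a point of $\{\beta_L=1\}$ off the hyperplanes of $\mathcal{B}$. Hence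
\begin{equation}\label{eq:product}
U(P)\;\cong\;U(\mathcal{A})\times U(\mathcal{B}),\qquad [x:y]\mapsto([x],[y]).
\end{equation}
The right-hand side does not involve $H$ or $L$, and $M(P)\cong U(\mathcal{A})\times U(\mathcal{B})\times\mathbb{C}^*$ does not depend on them either. Falk and Proudfoot proved that the diffeomorphism type of $M(P)$ is independent of $H$ and $L$. It is also known that $\pi_1(M(P))\cong\pi_1(S(P))\times\mathbb{Z}$.

Does the section $S(P)$ depend on $H$ and $L$? This is the question posed by Williams \cite{Williams}, and \eqref{eq:product} does not settle it. The variety $U(P)$ is independent of $H$ and $L$, but its embedding in projective space is not, so the meaning of ``plane'' changes with $H$ and $L$. Example~\ref{ex:six} shows how visible the change can be.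

\begin{example}\label{ex:six}
Let $\mathcal{A}$ be the arrangement $xy(x-y)z=0$ in $\mathbb{C}^3$ and let $\mathcal{B}$ consist of three lines through $0$ in $\mathbb{C}^2$. By Proposition~\ref{prop:section} and Lemma~\ref{lem:p2} below, $S(P)$ is the complement in $\mathbb{C}^2$ of five lines: the three lines of $\mathbb{P}\mathcal{A}$ other than $\mathbb{P}H$, with $\mathbb{P}H$ sent to infinity, and two parallel lines in general position to them. If $H=\{z=0\}$, the three lines are concurrent. If $H=\{x=0\}$, two of them are parallel; see Figure~\ref{fig:six}. The two line arrangements have different combinatorics, and in Section~\ref{sec:homeo} we deduce that their complements are not homeomorphic.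
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (-0.3,-0.45)--(3.8,1.6);
\draw (-0.3,1)--(3.8,1);
\draw (-0.3,2.45)--(3.8,0.4);
\draw[thick] (0.3,-0.5)--(0.3,2.5);
\draw[thick] (1,-0.5)--(1,2.5);
\fill (2.6,1) circle (2pt);
\node at (1.75,-0.9) {$H=\{z=0\}$};
\begin{scope}[xshift=6cm]
\draw (-0.3,0.4)--(3.8,0.4);
\draw (-0.3,1.6)--(3.8,1.6);
\draw (-0.3,-0.05)--(3.8,2);
\draw[thick] (0.3,-0.5)--(0.3,2.5);
\draw[thick] (1,-0.5)--(1,2.5);
\node at (1.75,-0.9) {$H=\{x=0\}$};
\end{scope}
\end{tikzpicture}
\caption{The two sections of Example~\ref{ex:six}, drawn over $\mathbb{R}$ with the common hyperplane at infinity. The thick vertical lines come from $\mathcal{B}$ and meet at infinity. Left: three concurrent lines from $\mathcal{A}$ (dot). Right: two of the lines from $\mathcal{A}$ are parallel, and the line at infinity contains both triple points.}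
\label{fig:six}
\end{figure}

Still, \eqref{eq:product} suggests a guess. Let $p,q\ge3$, choose a transverse flag (point, line, plane) for $\mathcal{A}$, and think of the point $a$, of the punctured line $F_A$ and of the plane section $S_A$ as skeleta of $U(\mathcal{A})$ of dimensions $0$, $1$ and $2$. Do the same for $\mathcal{B}$. The products of total dimension at most $2$ form a ``2-skeleton'' of $U(\mathcal{A})\times U(\mathcal{B})$, and one may hope that $S(P)$ is homotopy equivalent to it. This is only a guess, because $2$-skeleta of homotopy equivalent complexes need not be homotopy equivalent: $S^2$ and a point are $2$-skeleta of the contractible complexes $D^3$ and a point. But the guess is correct.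

\subsection{The theorems}

\begin{theorem}\label{thm:indep}
Let $p,q\ge2$ and let $\mathcal{A}$, $\mathcal{B}$ be nonempty central arrangements in $\mathbb{C}^p$ and $\mathbb{C}^q$. For all $H,H'\in\mathcal{A}$ and $L,L'\in\mathcal{B}$,
\[
S(P((\mathcal{A},H),(\mathcal{B},L)))\;\simeq\;S(P((\mathcal{A},H'),(\mathcal{B},L'))).
\]
\end{theorem}

It follows from a description of the section in terms of data that do not see $H$ and $L$. Put $\mathcal{A}\times\mathbb{C}=\{K\times\mathbb{C}:K\in\mathcal{A}\}$.

\begin{theorem}\label{thm:model}
Let $\mathcal{A}$, $\mathcal{B}$ be nonempty central arrangements in $\mathbb{C}^p$ and $\mathbb{C}^q$ with $p,q\ge3$. Fix a flag $\ell_A\subset\Pi_A\subset\mathbb{P}^{p-1}$ (a line in a plane) transverse to $\mathcal{A}$, and a flag $\ell_B\subset\Pi_B\subset\mathbb{P}^{q-1}$ transverse to $\mathcal{B}$. Put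
\[
S_A=\Pi_A\cap U(\mathcal{A}),\quad F_A=\ell_A\cap U(\mathcal{A}),\quad
S_B=\Pi_B\cap U(\mathcal{B}),\quad F_B=\ell_B\cap U(\mathcal{B}),
\]
and choose $a\in F_A$, $b\in F_B$. Then for all $H\in\mathcal{A}$ and $L\in\mathcal{B}$,
\begin{equation}\label{eq:model}
S(P((\mathcal{A},H),(\mathcal{B},L)))\;\simeq\;(S_A\times\{b\})\cup(F_A\times F_B)\cup(\{a\}\times S_B)\ \subset\ S_A\times S_B .
\end{equation}
If $p=2$, replace $(\mathcal{A},H)$ by $(\mathcal{A}\times\mathbb{C},H\times\mathbb{C})$ in $\mathbb{C}^3$ throughout, so that the flag $\ell_A\subset\Pi_A$ and the spaces $S_A$, $F_A$ are those of $\mathcal{A}\times\mathbb{C}$. This does not change the section on the left of \eqref{eq:model}. Likewise if $q=2$.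
\end{theorem}

The theorems concern $2$-generic sections; we make no claim about sections of higher dimension.

\subsection{The idea}

By linear algebra, $S(P)$ is the complement in $\mathbb{C}^2$ of $A\cup B$. Here $A$ is the line arrangement obtained from $\Pi_A$ by sending $\mathbb{P}H\cap\Pi_A$ to infinity, $B$ is obtained from $\Pi_B$ in the same way, and we may move $B$ against $A$ by any affine map that keeps the two in general position. We use this freedom to stretch. In suitable coordinates the lines of $A$ become nearly horizontal, with all their crossings far out in the $x$-direction, and the lines of $B$ become nearly vertical, with all their crossings far out in the $y$-direction. Near the origin we then see a grid, whose complement is, up to homotopy, $F_A\times F_B$. Far out along the $x$-axis we see only $A$, and far out along the $y$-axis only $B$. Once a sector free of crossings is removed from each of these two arms, they become copies of $S_A$ and $S_B$ that are glued to the center along copies of $F_A$ and $F_B$, and this gives \eqref{eq:model}. The line at infinity disappears from the answer because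 the pair $F_A\subset S_A$ is cut out of $U(\mathcal{A})$ by a flag chosen before $H$.

Section~\ref{sec:pencil} carries this out by hand when $\mathcal{B}$ is a pencil, so that $B$ is a family of parallel lines. The general case needs two things that the pencil case does not: control of the outside region, where the lines of $A$ and $B$ spread out, and a proof that the near-grid in the middle is a true grid up to homeomorphism.

\section{Topological tools}

\subsection{Gluing}

All the subspaces of complex planes, of projective planes and of their products that we glue below are homeomorphic to semialgebraic sets. A semialgebraic set is finite-dimensional, separable metrizable and locally contractible, hence an absolute neighborhood retract. So it has the homotopy type of a CW complex, and the inclusion of a closed semialgebraic subset is a cofibration. We write \emph{h.e.}\ for homotopy equivalence and use the following standard facts.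

\begin{enumerate}
\item[(T1)] Let $E=E_1\cup E_2$ and $E'=E_1'\cup E_2'$ be covers by closed subsets such that the inclusions $E_1\cap E_2\hookrightarrow E_i$ and $E_1'\cap E_2'\hookrightarrow E_i'$ are cofibrations. A map $E\to E'$ that restricts to h.e.'s $E_i\to E_i'$ ($i=1,2$) and $E_1\cap E_2\to E_1'\cap E_2'$ is a h.e.
\item[(T2)] In particular, if $E_1\cap E_2\hookrightarrow E_2$ is a h.e., then so is $E_1\hookrightarrow E_1\cup E_2$: apply (T1) to $E_1\cup(E_1\cap E_2)\to E_1\cup E_2$.
\item[(T3)] The \emph{double mapping cylinder} of a zigzag $X_1\leftarrow X_2\to X_3\leftarrow X_4\to X_5$ is obtained from the disjoint union of $X_1,\ X_2\times[0,1],\ X_3,\ X_4\times[0,1],\ X_5$ by gluing the ends of the two cylinders along the four maps. Objectwise h.e.'s between two zigzags for which the four squares commute up to homotopy induce a h.e.\ of double mapping cylinders: insert the homotopies near the ends of the cylinders, cut at the middle of each cylinder, and apply (T1) twice. If $X=X_1\cup X_3\cup X_5$ with closed semialgebraic subsets satisfying $X_1\cap X_3=X_2$ and $X_5\cap(X_1\cup X_3)=X_4\subset X_3$, then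 collapsing the cylinders is a h.e.\ from the double mapping cylinder of the zigzag of inclusions to $X$. The analogous statements hold for three-term zigzags $X_1\leftarrow X_2\to X_3$.
\item[(T4)] If $E\to W$ is a fiber bundle and $W_0\hookrightarrow W$ is a h.e., then $E|_{W_0}\hookrightarrow E$ is a h.e. Indeed, comparison of the long exact homotopy sequences shows that it is a weak equivalence, and Whitehead's theorem applies since the spaces have the homotopy type of CW complexes.
\end{enumerate}

\subsection{Perturbing the identity}

\begin{lemma}\label{lem:contraction}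
Let $\theta=\mathrm{id}+h:\mathbb{R}^m\to\mathbb{R}^m$, where $h$ is Lipschitz with constant $\kappa<1$. Then $\theta$ is a homeomorphism.
\end{lemma}
\begin{proof}
The equation $\theta(z)=w$ says that $z$ is a fixed point of the contraction $z\mapsto w-h(z)$, so it has exactly one solution. The inverse is Lipschitz because $|\theta(z)-\theta(z')|\ge(1-\kappa)|z-z'|$.
\end{proof}

\begin{lemma}[moving punctures]\label{lem:moving}
Let $D$ be $\mathbb{C}$ or a closed disc in $\mathbb{C}$, let $W$ be a topological space, and let $p_1,\dots,p_n:W\to\operatorname{int}D$ be continuous with pairwise distinct values at each $w\in W$. Then the projection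
\[
\{(w,y)\in W\times D:\ y\neq p_i(w)\text{ for all }i\}\to W
\]
is a locally trivial fiber bundle.
\end{lemma}
\begin{proof}
Fix $w_0\in W$ and choose smooth functions $\chi_i:\mathbb{C}\to[0,1]$ with disjoint compact supports in $\operatorname{int}D$ and $\chi_i(p_i(w_0))=1$. Put
\[
\theta_w(y)=y+\sum_i\chi_i(y)\,\bigl(p_i(w)-p_i(w_0)\bigr).
\]
For $w$ near $w_0$ the perturbation term has a Lipschitz constant at most some fixed $\kappa<1$, so $\theta_w$ is a homeomorphism of $\mathbb{C}$ by Lemma~\ref{lem:contraction}. It fixes every point outside $\operatorname{int}D$, so as a bijection it maps $\operatorname{int}D$, and hence $D$, onto itself. It sends $p_i(w_0)$ to $p_i(w)$. The map $(w,y)\mapsto(w,\theta_w(y))$ is continuous, and so is its inverse: if $\theta_w(y)=z$ and $\theta_{w'}(y')=z'$, then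
\[
(1-\kappa)|y-y'|\le|\theta_w(y)-\theta_w(y')|\le|z-z'|+\sum_i|p_i(w)-p_i(w')| .
\]
This is the required local trivialization.
\end{proof}

\section{Sections of the parallel connection as line arrangements}

\subsection{Any transverse plane will do}

\begin{lemma}\label{lem:generic}
For a central arrangement $\mathcal{C}$ in $\mathbb{C}^n$, $n\ge3$, the spaces $\Pi\cap U(\mathcal{C})$ for planes $\Pi$ transverse to $\mathcal{C}$ are all homeomorphic.
\end{lemma}
\begin{proof}
The transverse planes form a connected complex manifold $T$, a nonempty Zariski-open subset of a Grassmannian. Consider the bundle of projective planes $\{(\Pi,z):z\in\Pi\in T\}\to T$. For a flat $X$ let $Z_X$ be the subset of its total space where $z\in X$. By transversality it is empty or a subbundle of projective spaces of constant dimension, hence a connected closed complex submanifold. If $Z_X\neq\emptyset$, let $Z_X^\circ\subset Z_X$ consist of the points whose $z$ lies in no flat properly contained in $X$. By transversality $Z_Y$ is empty or of smaller dimension than $Z_X$ for every flat $Y\subsetneq X$. So $Z_X^\circ$ is the complement of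 a nowhere dense analytic subset of the connected manifold $Z_X$. Hence it is nonempty and connected, and its closure is $Z_X$.

The sets $Z_X^\circ$ partition the total space, since every $z$ lies in a smallest flat. If $Z_Y^\circ$ meets $Z_X$, then $Y\subset X$, so $Z_Y^\circ$ lies in $Z_X$, the closure of $Z_X^\circ$. Both strata are then submanifolds of the manifold $Z_X$, in which $Z_X^\circ$ is open; so Whitney's condition (b) holds automatically. Every stratum submerses onto $T$, and the fibers of the plane bundle are compact. By Thom's first isotopy lemma the stratified bundle is locally trivial over $T$. In particular the open strata of the fibers, which are the spaces $\Pi\cap U(\mathcal{C})$, are all homeomorphic.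
\end{proof}

\begin{lemma}\label{lem:p2}
For a central arrangement $\mathcal{C}$ in $\mathbb{C}^n$ with $n\ge3$, $S(\mathcal{C}\times\mathbb{C})\cong S(\mathcal{C})$. Consequently, replacing $(\mathcal{A},H)$ by $(\mathcal{A}\times\mathbb{C},H\times\mathbb{C})$, or $(\mathcal{B},L)$ by $(\mathcal{B}\times\mathbb{C},L\times\mathbb{C})$, does not change $S(P)$.
\end{lemma}
\begin{proof}
The hyperplanes of $\mathbb{P}(\mathcal{C}\times\mathbb{C})$ are the cones with vertex $o=[0:\dots:0:1]$ over those of $\mathbb{P}\mathcal{C}$. Let $\Pi\subset\mathbb{P}^{n-1}$ be transverse to $\mathcal{C}$ and choose a plane $\Pi'\not\ni o$ in $\mathbb{P}^n$ that the projection from $o$ maps isomorphically onto $\Pi$, for example the copy of $\Pi$ in the hyperplane where the last coordinate vanishes. A flat of $\mathcal{C}\times\mathbb{C}$ is either the cone over a flat of $\mathcal{C}$ of the same codimension, or the point $o$, which $\Pi'$ misses. Hence $\Pi'$ is transverse to $\mathcal{C}\times\mathbb{C}$, and the projection gives $\Pi'\cap U(\mathcal{C}\times\mathbb{C})\cong\Pi\cap U(\mathcal{C})$. The second statement follows because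 $P((\mathcal{A}\times\mathbb{C},H\times\mathbb{C}),(\mathcal{B},L))=P((\mathcal{A},H),(\mathcal{B},L))\times\mathbb{C}$, up to the order of the coordinates, and similarly for $\mathcal{B}$. Note that $P$ lives in dimension $p+q-1\ge3$.
\end{proof}

From now on $p,q\ge3$, the flags of Theorem~\ref{thm:model} are fixed, and then $H\in\mathcal{A}$ and $L\in\mathcal{B}$ are given.

\subsection{Superimposing two affine pictures}

Let $E_A=\Pi_A\setminus\mathbb{P}H$ and $E_B=\Pi_B\setminus\mathbb{P}L$, two affine planes. Let $A$ be the affine line arrangement cut out in $E_A$ by $\mathcal{A}\setminus\{H\}$, and $B$ the one cut out in $E_B$ by $\mathcal{B}\setminus\{L\}$. By transversality of $\Pi_A$ and $\Pi_B$, distinct hyperplanes give distinct lines. We also write $A$, $B$ for the unions of these lines. Either may be empty.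

\begin{proposition}\label{prop:section}
Let $\varphi:E_A\to E_B$ be an affine isomorphism such that
\begin{enumerate}
\item[\textup{(G)}] no line of $A$ is parallel to a line of $\varphi^{-1}B$, and every point of $A\cap\varphi^{-1}B$ lies on exactly one line of $A$ and exactly one line of $\varphi^{-1}B$.
\end{enumerate}
Then $S(P)\cong E_A\setminus(A\cup\varphi^{-1}B)$.
\end{proposition}
\begin{proof}
The graph of the linear extension of $\varphi$ will be the plane that computes the section. Let $W_A\subset\mathbb{C}^p$ and $W_B\subset\mathbb{C}^q$ be the $3$-dimensional subspaces with $\mathbb{P}W_A=\Pi_A$ and $\mathbb{P}W_B=\Pi_B$. Since $\Pi_A\not\subset\mathbb{P}H$ and $\Pi_B\not\subset\mathbb{P}L$, we may identify $E_A=W_A\cap\{\alpha_H=1\}$ and $E_B=W_B\cap\{\beta_L=1\}$. Then $\varphi$ extends to a linear isomorphism $\hat\varphi:W_A\to W_B$ with $\beta_L\circ\hat\varphi=\alpha_H|_{W_A}$. Its graph $W$ is therefore a $3$-dimensional subspace of $V$. Projecting $W$ to $W_A$ identifies $\mathbb{P}W$ with $\Pi_A$, the section of the common hyperplane $H=L$ with the line at infinity $\infty$ of $E_A$, and the sections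 of the other hyperplanes of $P$ with the closures of the lines of $A$ and of $\varphi^{-1}B$. So the complement in $\mathbb{P}W$ is $E_A\setminus(A\cup\varphi^{-1}B)$. By Lemma~\ref{lem:generic} it remains to show that $\mathbb{P}W$ is transverse to $P$. For this it suffices that

(i) the hyperplanes of $P$ cut $\mathbb{P}W$ in pairwise distinct lines, and

(ii) any three linearly independent hyperplanes of $P$ cut $\mathbb{P}W$ in non-concurrent lines.

\noindent Indeed, by (i) $\mathbb{P}W$ meets flats of codimension $1$ and $2$ in lines and points, and a flat of codimension at least $3$ lies in three independent hyperplanes, so $\mathbb{P}W$ misses it by (ii).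

\emph{Proof of} (i). Two lines of $A\cup\{\infty\}$, or two of $\varphi^{-1}B\cup\{\infty\}$, are distinct by transversality of $\Pi_A$ and $\Pi_B$. A line of $A$ and a line of $\varphi^{-1}B$ are distinct because they are not parallel.

\emph{Proof of} (ii). Since $V\to\mathbb{C}^p$ and $V\to\mathbb{C}^q$ are surjective, forms on $\mathbb{C}^p$ (or on $\mathbb{C}^q$) are independent if and only if their pullbacks to $V$ are. So independent triples coming from $\mathcal{A}$, or from $\mathcal{B}$, give non-concurrent lines by transversality of $\Pi_A$, $\Pi_B$. Every other triple contains a line of $A$ and a line of $\varphi^{-1}B$. If the three lines met on $\infty$, these two would be parallel, against (G). If they met at a point of $E_A$, the third line would belong to $A$ or to $\varphi^{-1}B$, so the point would lie on two lines of $A$ or on two lines of $\varphi^{-1}B$, again against (G).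
\end{proof}

\subsection{Coordinates adapted to the flags}\label{sec:coords}

The line $\ell_A$ is transverse to all of $\mathcal{A}$. So it misses $\mathbb{P}K\cap\mathbb{P}K'$ for all $K\ne K'$ in $\mathcal{A}$, including $K'=H$, and it is not contained in $\mathbb{P}H$. Choose affine coordinates $(x,y)$ on $E_A$ with $\ell_A\cap E_A=\{x=0\}$. Because $\ell_A$ misses $\mathbb{P}K\cap\mathbb{P}H$, no line of $A$ is vertical, so
\[
A:\quad y=s_ix+c_i .
\]
Because $\ell_A$ misses the other intersections, the $c_i$ are pairwise distinct and no crossing of $A$ lies on $x=0$. Here a \emph{crossing} of a line arrangement is a point lying on at least two of its lines. Let $x_m$ denote the $x$-coordinates of the crossings of $A$; so $x_m\ne0$. We call them the \emph{critical values} of $A$. Since $\mathbb{P}H$ is at infinity,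
\[
S_A=\mathbb{C}^2\setminus A,\qquad F_A=\{x=0\}\setminus A .
\]
By Lemma~\ref{lem:moving}, the projection to the $x$-coordinate makes the part of $S_A$ over any set of $x$-values without critical values a fiber bundle over that set.

With the roles of the coordinates exchanged, choose affine coordinates on $E_B$ with $\ell_B\cap E_B=\{y=0\}$. Then $B$ consists of lines
\[
B:\quad x=t_jy+d_j
\]
with pairwise distinct $d_j$, its crossings have $y$-coordinates $y_m\neq0$, the critical values of $B$, and $S_B=\mathbb{C}^2\setminus B$, $F_B=\{y=0\}\setminus B$.

\section{The pencil case}\label{sec:pencil}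

This section is not used in the general proof, but it shows the main steps in a simple situation. Let $\mathcal{B}=\mathcal{P}_k\times\mathbb{C}$, where $\mathcal{P}_k$ consists of $k\geq 2$ lines through $0$ in $\mathbb{C}^2$. The $k$ projective lines of $\mathcal{B}$ pass through one point, which lies on $\mathbb{P}L$. So $B$ consists of $k-1$ parallel lines, which we may take to be the lines $x=d_j$. Then $F_B=\mathbb{C}\setminus\{d_j\}$ and $S_B=F_B\times\mathbb{C}$. The piece $\{a\}\times S_B$ in \eqref{eq:model} deformation retracts onto $\{a\}\times F_B\subset F_A\times F_B$, so here the theorem says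
\[
S(P)\simeq(S_A\times\{b\})\cup(F_A\times F_B).
\]

Let $0<\rho<|x_m|$ for all critical values of $A$, let $D=\{|x|\le\rho\}$, and take $\varphi^{-1}(x,y)=(\kappa x,y)$ with $\kappa>0$ so small that the lines $x=\kappa d_j$ of $\varphi^{-1}B$ lie over $\operatorname{int}D$. No line of $A$ is vertical and no crossing of $A$ lies over $D$, so (G) holds and
\[
S(P)\cong S:=\mathbb{C}^2\setminus\Bigl(A\cup\bigcup_j\{x=\kappa d_j\}\Bigr).
\]
Project to the $x$-line, and write $S|_Y$ for the part of $S$ over a set $Y$ of $x$-values.

\emph{Over $D$} there are no critical values. The bundle $S_A|_D$ over the disc $D$ is trivial, and we trivialize it as $F_A\times D$ extending the identity over $x=0$. Hence $S|_D\cong F_A\times(D\setminus\{\kappa d_j\})$, and $D\setminus\{\kappa d_j\}\simeq F_B$.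

\emph{Outside $D$} we see $S_A$, but over an annulus $\{|x|\ge\rho\}$ that meets $D$ in a whole circle. Choose a closed sector $\widehat K=\{|x|\ge\rho,\ \arg x\in[\theta_1,\theta_2]\}$, $0<\theta_2-\theta_1<2\pi$, without critical values, and let $Q$ be the closed complementary sector in $\{|x|\ge\rho\}$, which contains all critical values in its interior. Then $S|_{\widehat K}$ is a bundle over $\widehat K$, and it meets the rest of $S$ in its part over the inner arc and the two radial sides of $\widehat K$. The union of these three sides and $\widehat K$ are both contractible, so by (T4) and (T2) we may discard $S|_{\widehat K}$: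
\[
S\simeq S|_Q\cup S|_D,\qquad S|_Q\cap S|_D=S|_\gamma,\quad \gamma=Q\cap D\text{ an arc}.
\]

\emph{The piece over $Q$ is $S_A$ up to homotopy.} Indeed $S|_Q=S_A|_Q$, and the rest of $S_A$ is a bundle over the contractible set $D\cup\widehat K$, which meets $Q$ in a contractible set ($\gamma$ and two radial sides). By (T4) and (T2), $S|_Q\hookrightarrow S_A$ is a h.e.

Let $x_*\in\gamma$. The inclusion of the fiber of $S$ over $x_*$ into $S|_\gamma$ is a h.e. The trivialization over $D$ identifies this fiber with $F_A$, its inclusion into $S|_D$ with $u\mapsto(u,x_*)$, and its inclusion into $S_A$, up to homotopy, with that of $F_A$ (move $x_*$ to $0$ inside $D$). So by (T3) $S$ is h.e.\ to the double mapping cylinder of $S_A\hookleftarrow F_A\to F_A\times F_B$, where the second map is $u\mapsto(u,b)$; the choice of $b$ is irrelevant because $F_B$ is path connected. Again by (T3), this is h.e.\ to $(S_A\times\{b\})\cup(F_A\times F_B)$, as claimed. Nothing in the answer remembers $H$.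

For instance, both complements in Figure~\ref{fig:six} are h.e.\ to $(S_A\times\{b\})\cup(F_A\times F_B)$ with the same $S_A$, the complement of three concurrent lines and a fourth line in general position to them in $\mathbb{P}^2$; the same $F_A$, a projective line minus four points; and $F_B=\mathbb{C}\setminus\{d_1,d_2\}$.

\section{Stretching}

In general $B$ has crossings of its own and its lines cannot all be made vertical. We can only make them nearly vertical near the origin, at the price of pushing their crossings far away, and the same for $A$.

\subsection{The stretched arrangements}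

Use the coordinates of Section~\ref{sec:coords}. Rescaling $x$ on $E_A$ and $y$ on $E_B$ we may assume $|x_m|<1$ and $|y_m|<1$ for all critical values. For $\varepsilon>0$ let $g_A(x,y)=(\varepsilon x,y)$, $g_B(x,y)=(x,\varepsilon y)$, and let
\[
A_\varepsilon=g_A^{-1}(A):\ y=\varepsilon s_ix+c_i,\qquad
B_\varepsilon=g_B^{-1}(B):\ x=\varepsilon t_jy+d_j .
\]
The crossings of $A_\varepsilon$ have $x$-coordinates $x_m/\varepsilon$, those of $B_\varepsilon$ have $y$-coordinates $y_m/\varepsilon$; these are the critical values of $A_\varepsilon$ and $B_\varepsilon$. Put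
\[
S=\mathbb{C}^2\setminus(A_\varepsilon\cup B_\varepsilon).
\]

\begin{lemma}\label{lem:S}
For all sufficiently small $\varepsilon>0$ we have $S(P)\cong S$.
\end{lemma}
\begin{proof}
Let $\varphi=g_Bg_A^{-1}:E_A\to E_B$. Then $g_A$ maps $A_\varepsilon$ to $A$ and $B_\varepsilon$ to $g_Ag_B^{-1}(B)=\varphi^{-1}B$. So $S\cong E_A\setminus(A\cup\varphi^{-1}B)$, and by Proposition~\ref{prop:section} we must check (G), which we may do for $A_\varepsilon$ and $B_\varepsilon$ instead of $A$ and $\varphi^{-1}B$. The directions $(1,\varepsilon s_i)$ and $(\varepsilon t_j,1)$ are independent if $\varepsilon^2s_it_j\neq1$, which holds for small $\varepsilon$. The intersection of the $i$-th line of $A_\varepsilon$ with the $j$-th line of $B_\varepsilon$ tends to $(d_j,c_i)$ as $\varepsilon\to0$. These limits are pairwise distinct, so for small $\varepsilon$ the intersection points are pairwise distinct, and each of them lies on one line of $A_\varepsilon$ and one line of $B_\varepsilon$ only.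
\end{proof}

\subsection{The constants}

Write $D_\rho=\{z\in\mathbb{C}:|z|\le\rho\}$. Choose, in this order:
\begin{itemize}
\item $R>0$ with $R>|s_i|+|c_i|$ and $R>|t_j|+|d_j|$ for all $i,j$;
\item $\delta>0$ and smooth functions $\chi_i,\psi_j:\mathbb{C}\to[0,1]$ with compact supports in $\{|z|<R\}$, the $\chi_i$ with disjoint supports, the $\psi_j$ with disjoint supports, $\chi_i=1$ on the $\delta$-disc about $c_i$, and $\psi_j=1$ on the $\delta$-disc about $d_j$;
\item $\varepsilon>0$ so small that Lemma~\ref{lem:S} applies and, with $r:=1/\varepsilon$, for all $i,j,m$: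
\begin{gather*}
r>R,\qquad r>2|c_i|,\ 2|d_j|,\qquad \varepsilon|s_i|,\ \varepsilon|t_j|\le\tfrac12,\\
\varepsilon R<|x_m|,\ |y_m|,\qquad \varepsilon|s_i|R,\ \varepsilon|t_j|R<\delta,\qquad \varepsilon\Lambda<1 .
\end{gather*}
\end{itemize}
Here $\Lambda$ is a Lipschitz constant on $\mathbb{C}^2$ of the map
\begin{equation}\label{eq:g}
g(x,y)=\Bigl(\sum_j\psi_j(x)\,t_j\,\lambda(y),\ \sum_i\chi_i(y)\,s_i\,\lambda(x)\Bigr),
\end{equation}
where $\lambda:\mathbb{C}\to D_R$ is the nearest-point retraction. The map $g$ is Lipschitz because the $\psi_j$, the $\chi_i$ and $\lambda$ are bounded and Lipschitz, and it does not involve $\varepsilon$. It is used only in Section~\ref{sec:center}.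

Let $\mathcal{K}=\{z\in\mathbb{C}:R\le|z|\le r\}$. These choices give:
\begin{enumerate}
\item[(a)] For $|x|\le r$ the lines of $A_\varepsilon$ lie in $|y|<R$, since $|\varepsilon s_ix+c_i|\le|s_i|+|c_i|<R$. For $|y|\le r$ the lines of $B_\varepsilon$ lie in $|x|<R$.
\item[(b)] The critical values of $A_\varepsilon$ satisfy $R<|x_m/\varepsilon|<r$, and those of $B_\varepsilon$ satisfy $R<|y_m/\varepsilon|<r$.
\end{enumerate}
So the bidisc $D_r\times D_r$ contains all crossings of $A_\varepsilon$ and all crossings of $B_\varepsilon$. It splits into a center $D_R\times D_R$, which contains no crossing of $A_\varepsilon$ or of $B_\varepsilon$; two arms $\mathcal{K}\times D_R$ and $D_R\times\mathcal{K}$, the first of which misses $B_\varepsilon$ and the second $A_\varepsilon$; and a corner $\mathcal{K}\times\mathcal{K}$, which meets no line at all. See Figure~\ref{fig:cross}.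

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (1.6,1.6) rectangle (4,4);
\draw (0,0) rectangle (4,4);
\draw (1.6,0)--(1.6,4);
\draw (0,1.6)--(4,1.6);
\draw[->] (0,0)--(6.2,0) node[right] {$|x|$};
\draw[->] (0,0)--(0,6.2) node[above] {$|y|$};
\draw[dashed] (4,4)--(5.8,5.8);
\draw[thick] (0,0.3)--(5.8,1.46);
\draw[thick] (0,1.2)--(5.8,0.33);
\draw[thick] (0.3,0)--(1.46,5.8);
\draw[thick] (1.2,0)--(0.33,5.8);
\node[below] at (1.6,0) {$R$};
\node[below] at (4,0) {$r$};
\node[left] at (0,1.6) {$R$};
\node[left] at (0,4) {$r$};
\node at (2.8,2.8) {corner};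
\node[below] at (0.8,0) {$Y_0$};
\node[below] at (2.8,0) {$\mathrm{Arm}_A$};
\node[left] at (0,2.8) {$\mathrm{Arm}_B$};
\node at (5.3,2.7) {$I$};
\node at (2.7,5.2) {$II$};
\end{tikzpicture}
\caption{The decomposition of $\mathbb{C}^2$, drawn schematically in terms of $|x|$ and $|y|$. Nearly horizontal lines: $A_\varepsilon$, with all crossings in $\mathcal{K}\times D_R$. Nearly vertical lines: $B_\varepsilon$, with all crossings in $D_R\times\mathcal{K}$. In the center one sees a grid; the shaded corner meets no line. The labels $Y_0$, $\mathrm{Arm}_A$, $\mathrm{Arm}_B$ name the parts of $S$ in the center and in the two arms. The dashed line is $|x|=|y|$, where the outside regions $I$ and $II$ meet.}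
\label{fig:cross}
\end{figure}

\section{Reduction to a cross}

Put
\[
Y_0=S\cap(D_R\times D_R),\qquad \mathrm{Arm}_A=S\cap(\mathcal{K}\times D_R),\qquad \mathrm{Arm}_B=S\cap(D_R\times\mathcal{K}).
\]
We discard successively the outside of the bidisc, the corner, and a sector of each arm.

\subsection{The outside}

\begin{lemma}\label{lem:outside}
With $\Omega=D_r\times D_r$, the inclusion $S\cap\Omega\hookrightarrow S$ is a h.e.
\end{lemma}
\begin{proof}
Let $I=\{|x|\ge r,\ |y|\le|x|\}$ and $II=\{|y|\ge r,\ |x|\le|y|\}$, so that $\mathbb{C}^2=\Omega\cup I\cup II$.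

\emph{Region $I$.} No point of $B_\varepsilon$ lies in $I$: there it would satisfy
\[
|x|\le\tfrac12|y|+|d_j|\le\tfrac12|x|+|d_j|<|x|,
\]
because $|x|\ge r>2|d_j|$. For $|x|\ge r$ the lines of $A_\varepsilon$ satisfy $|y|\le\frac12|x|+|c_i|<|x|$, and they are pairwise disjoint there by (b). In the coordinate $y/|x|$, which runs over the closed unit disc, they are distinct punctures in the open disc. So $S\cap I\to\{|x|\ge r\}$ is a bundle by Lemma~\ref{lem:moving}, and $S\cap I\cap\{|x|=r\}\hookrightarrow S\cap I$ is a h.e.\ by (T4).

\emph{Region $II$.} Exchanging the roles of $(x,A)$ and $(y,B)$, we get that $A_\varepsilon$ misses $II$ and that $S\cap II\cap\{|y|=r\}\hookrightarrow S\cap II$ is a h.e.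

\emph{Gluing.} The set $I\cap II=\{|x|=|y|\ge r\}$ meets no lines, as $A_\varepsilon$ misses $II$ and $B_\varepsilon$ misses $I$, and $\{|x|=|y|=r\}\hookrightarrow I\cap II$ is a h.e. Since $I\cap\{|x|=r\}$ and $II\cap\{|y|=r\}$ are closed, have union $\partial\Omega$, and meet in $\{|x|=|y|=r\}$, (T1) shows that $S\cap\partial\Omega\hookrightarrow S\cap(I\cup II)$ is a h.e. As $\Omega\cap(I\cup II)=\partial\Omega$, the lemma follows from (T2).
\end{proof}

\subsection{The corner}

By (a) no line meets $\mathcal{K}\times\mathcal{K}$. Let $\partial_i\mathcal{K}=\{|z|=R\}$. The corner meets $Y_0\cup\mathrm{Arm}_A\cup\mathrm{Arm}_B$ in $(\partial_i\mathcal{K}\times\mathcal{K})\cup(\mathcal{K}\times\partial_i\mathcal{K})$. In polar coordinates $\mathcal{K}\times\mathcal{K}=(S^1)^2\times[R,r]^2$, and this subset is $(S^1)^2$ times the union of two adjacent sides of the square, so its inclusion into $\mathcal{K}\times\mathcal{K}$ is a h.e. By (T2),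
\[
Y_0\cup\mathrm{Arm}_A\cup\mathrm{Arm}_B\hookrightarrow S\cap\Omega
\]
is a h.e.

\subsection{The sectors}

As in the pencil case, the arm $\mathrm{Arm}_A$ is attached to the center over a whole circle $|x|=R$, while we want to see $S_A$ attached along one fiber.

By (a), no line of $B_\varepsilon$ meets $\mathrm{Arm}_A$, and $\mathrm{Arm}_A\to\mathcal{K}$, $(x,y)\mapsto x$, is, away from the critical values $x_m/\varepsilon$, a bundle with fiber $D_R$ minus the points $\varepsilon s_ix+c_i$ (Lemma~\ref{lem:moving}). Choose a closed sector
\[
\widehat K=\{R\le|x|\le r,\ \arg x\in[\theta_1,\theta_2]\},\qquad 0<\theta_2-\theta_1<2\pi,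
\]
containing no critical value, and let $Q$ be the closure of $\mathcal{K}\setminus\widehat K$. This is a closed topological disc (an annular sector) with all critical values in its interior, by (b). Let $\gamma=Q\cap\{|x|=R\}$, an arc.

The part $\mathrm{Arm}_A|_{\widehat K}$ meets $Y_0\cup\mathrm{Arm}_B\cup\mathrm{Arm}_A|_Q$ exactly in its part over the inner arc and the two radial sides of $\widehat K$. Indeed, $Y_0$ contributes the inner arc, $\mathrm{Arm}_A|_Q$ the radial sides, and $\mathrm{Arm}_B$ nothing new, because $\mathrm{Arm}_A\cap\mathrm{Arm}_B\subset\{|x|=|y|=R\}$ lies in $Y_0$. The outer side of $\widehat K$ is free because the outside and the corner have been removed. The union of the three other sides is contractible, as is $\widehat K$, so by (T4) and (T2) we may discard $\mathrm{Arm}_A|_{\widehat K}$. Doing the same in the $y$-coordinate for $\mathrm{Arm}_B$, with $Q'$ and $\gamma'$ in place of $Q$ and $\gamma$, we obtain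
\begin{equation}\label{eq:Xi}
S\simeq \mathrm{Arm}_A|_Q\,\cup\,Y_0\,\cup\,\mathrm{Arm}_B|_{Q'} ,
\end{equation}
where
\[
\mathrm{Arm}_A|_Q\cap Y_0=\mathrm{Arm}_A|_\gamma,\qquad
\mathrm{Arm}_B|_{Q'}\cap(Y_0\cup\mathrm{Arm}_A|_Q)=\mathrm{Arm}_B|_{\gamma'}\subset Y_0 .
\]
Fix $x_*\in\gamma$ and $y_*\in\gamma'$, and write
\[
F_A'=D_R\setminus\{\varepsilon s_ix_*+c_i\}_i,\qquad F_B'=D_R\setminus\{\varepsilon t_jy_*+d_j\}_j
\]
for the fibers of $\mathrm{Arm}_A$ over $x_*$ and of $\mathrm{Arm}_B$ over $y_*$. By (T4) the fiber inclusions $F_A'\hookrightarrow\mathrm{Arm}_A|_\gamma$ and $F_B'\hookrightarrow\mathrm{Arm}_B|_{\gamma'}$ are h.e.'s. So (T3) turns \eqref{eq:Xi} into the following.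

\begin{proposition}\label{prop:zigzag}
$S$ is h.e.\ to the double mapping cylinder of
\begin{equation}\label{eq:zigzag1}
\mathrm{Arm}_A|_Q\ \leftarrow\ F_A'\ \to\ Y_0\ \leftarrow\ F_B'\ \to\ \mathrm{Arm}_B|_{Q'} ,
\end{equation}
where all maps are inclusions, $u\in F_A'$ being the point $(x_*,u)$ and $v\in F_B'$ the point $(v,y_*)$.
\end{proposition}

\section{The center and the arms}

\subsection{The center is a product}\label{sec:center}

In $D_R\times D_R$ the lines are almost those of the grid $y=c_i$, $x=d_j$. We now straighten both families at once.

\begin{lemma}\label{lem:center}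
There is a homeomorphism $Y_0\cong F_A'\times F_B'$ that carries the inclusions $F_A'\to Y_0$ and $F_B'\to Y_0$ of \eqref{eq:zigzag1} to $u\mapsto(u,x_*)$ and $v\mapsto(y_*,v)$.
\end{lemma}
Note that $|x_*|=|y_*|=R$, so by (a) indeed $x_*\in F_B'$ and $y_*\in F_A'$.
\begin{proof}
Let $\Phi=\mathrm{id}-\varepsilon g:\mathbb{C}^2\to\mathbb{C}^2$ with $g$ from \eqref{eq:g}. On $D_R\times D_R$, where $\lambda$ is the identity in both coordinates, this is
\[
\Phi(x,y)=\Bigl(x-\varepsilon\sum_j\psi_j(x)\,t_j\,y,\ \ y-\varepsilon\sum_i\chi_i(y)\,s_i\,x\Bigr).
\]
Since $\varepsilon\Lambda<1$, $\Phi$ is a homeomorphism of $\mathbb{C}^2$ by Lemma~\ref{lem:contraction}.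

\emph{$\Phi$ preserves $D_R\times D_R$.} For fixed $y$ the map $x\mapsto x-\varepsilon\sum_j\psi_j(x)t_j\lambda(y)$ is again the identity plus a contraction, hence a homeomorphism of $\mathbb{C}$. It fixes all $x$ with $|x|\ge R$, so it maps $\{|x|<R\}$ onto itself. Therefore the first coordinate of $\Phi(x,y)$ has modulus at most $R$ if and only if $|x|\le R$. The same holds for the second coordinate and $|y|\le R$. So $\Phi^{-1}(D_R\times D_R)=D_R\times D_R$, and $\Phi$ restricts to a homeomorphism of $D_R\times D_R$.

\emph{$\Phi$ straightens the lines.} Let $|x|\le R$ and $y=c_i+\varepsilon s_ix$. Then $|y|<R$ by (a), and $|y-c_i|\le\varepsilon|s_i|R<\delta$, so $\chi_i(y)=1$ and $\chi_{i'}(y)=0$ for $i'\neq i$. The second coordinate of $\Phi(x,y)$ is thus $c_i$: $\Phi$ maps this line in $D_R\times D_R$ into $D_R\times\{c_i\}$. It maps it onto $D_R\times\{c_i\}$, because the first coordinate, as a function of $x\in D_R$, is a continuous self-map of $D_R$ that is the identity on $\partial D_R$, hence surjective. In the same way $\Phi$ maps the line $x=d_j+\varepsilon t_jy$ in $D_R\times D_R$ onto $\{d_j\}\times D_R$.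 Hence
\[
\Phi(Y_0)=(D_R\setminus\{d_j\}_j)\times(D_R\setminus\{c_i\}_i).
\]

\emph{The two fibers.} As $|x_*|=R$, all $\psi_j(x_*)$ vanish and $\Phi(x_*,y)=(x_*,\varphi_A(y))$ for $y\in D_R$, with
\[
\varphi_A(y)=y-\varepsilon\sum_i\chi_i(y)\,s_i\,x_* .
\]
As above, $\varphi_A$ is a homeomorphism of $D_R$ and the identity on $\partial D_R$; by the previous step it sends $\varepsilon s_ix_*+c_i$ to $c_i$. So it restricts to a homeomorphism $F_A'\cong D_R\setminus\{c_i\}_i$ with $\varphi_A(y_*)=y_*$. Similarly $\Phi(x,y_*)=(\varphi_B(x),y_*)$ with a homeomorphism $\varphi_B:F_B'\cong D_R\setminus\{d_j\}_j$ and $\varphi_B(x_*)=x_*$. Compose $\Phi|_{Y_0}$ with $(X,Y)\mapsto(\varphi_A^{-1}(Y),\varphi_B^{-1}(X))$. The result is a homeomorphism $Y_0\to F_A'\times F_B'$ sending $(x_*,u)$ to $(u,x_*)$ for $u\in F_A'$, and $(v,y_*)$ to $(y_*,v)$ for $v\in F_B'$.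
\end{proof}

\subsection{The arms are the two sections}

\begin{lemma}\label{lem:arm}
There are h.e.'s $u_A:F_A'\to F_A$ and $w_A:\mathrm{Arm}_A|_Q\to S_A$ such that
\[
w_A\circ(F_A'\hookrightarrow\mathrm{Arm}_A|_Q)\ \simeq\ (F_A\hookrightarrow S_A)\circ u_A ,
\]
and similarly $u_B:F_B'\to F_B$ and $w_B:\mathrm{Arm}_B|_{Q'}\to S_B$.
\end{lemma}
\begin{proof}
Consider the inclusions
\[
\mathrm{Arm}_A|_Q\ \hookrightarrow\ \{x\in Q\}\setminus A_\varepsilon\ \hookrightarrow\ \mathbb{C}^2\setminus A_\varepsilon .
\]

The first is a h.e.: by (a) the lines of $A_\varepsilon$ lie in $|y|<R$ over $Q$, so we may retract the $y$-coordinate radially onto $D_R$. By the same retraction, $F_A'\hookrightarrow\{x=x_*\}\setminus A_\varepsilon$ is a h.e.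

For the second, let $N=\overline{\mathbb{C}\setminus Q}=D_R\cup\widehat K\cup\{|x|\ge r\}$. It contains no critical value of $A_\varepsilon$, so $\mathbb{C}^2\setminus A_\varepsilon$ is a bundle over $N$ by Lemma~\ref{lem:moving}. Moreover $\partial Q\hookrightarrow N$ is a h.e. Indeed, $\{|x|\ge r\}$ retracts radially onto $\{|x|=r\}$, so $D_R\cup\widehat K\cup\{|x|=r\}=(D_R\cup\widehat K)\cup\partial Q\hookrightarrow N$ is a h.e. Next, $D_R\cup\widehat K$ is contractible, since it retracts radially onto $D_R$, and it meets $\partial Q$ in the arc consisting of $\gamma$ and the two radial sides. So $\partial Q\hookrightarrow(D_R\cup\widehat K)\cup\partial Q$ is a h.e.\ by (T2). Since $Q\cap N=\partial Q$, (T4) and (T2) now show that the second inclusion is a h.e.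

Apply the homeomorphism $g_A(x,y)=(\varepsilon x,y)$, which takes $A_\varepsilon$ to $A$. It carries the inclusion $\{x=x_*\}\setminus A_\varepsilon\hookrightarrow\mathbb{C}^2\setminus A_\varepsilon$ to $\{x=\varepsilon x_*\}\setminus A\hookrightarrow\mathbb{C}^2\setminus A=S_A$. Since $|\varepsilon x_*|=\varepsilon R<|x_m|$, there is no critical value of $A$ on the segment $[0,\varepsilon x_*]$, and $S_A$ is a trivial bundle over it. Transport along the segment is a homeomorphism $\{x=\varepsilon x_*\}\setminus A\cong\{x=0\}\setminus A=F_A$ that is compatible, up to homotopy, with the inclusions into $S_A$. Let $w_A$ be the composite of the displayed inclusions and $g_A$, and let $u_A$ be the composite of $F_A'\hookrightarrow\{x=x_*\}\setminus A_\varepsilon$, $g_A$ and the transport.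

The statement for $B$ is the same with $x$ and $y$ exchanged.
\end{proof}

\section{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Let $p,q\ge3$. By Lemma~\ref{lem:S}, Proposition~\ref{prop:zigzag} and Lemma~\ref{lem:center}, $S(P)\cong S$ is h.e.\ to the double mapping cylinder of
\[
\mathrm{Arm}_A|_Q\ \hookleftarrow\ F_A'\ \xrightarrow{\ u\mapsto(u,x_*)\ }\ F_A'\times F_B'\ \xleftarrow{\ v\mapsto(y_*,v)\ }\ F_B'\ \hookrightarrow\ \mathrm{Arm}_B|_{Q'} .
\]
The h.e.'s $w_A,\ u_A,\ u_A\times u_B,\ u_B,\ w_B$ of Lemma~\ref{lem:arm} compare it with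
\begin{equation}\label{eq:zigzag3}
S_A\ \hookleftarrow\ F_A\ \xrightarrow{\ u\mapsto(u,b)\ }\ F_A\times F_B\ \xleftarrow{\ v\mapsto(a,v)\ }\ F_B\ \hookrightarrow\ S_B .
\end{equation}
The two outer squares commute up to homotopy by Lemma~\ref{lem:arm}. The two inner squares do so because $F_A$ and $F_B$, being punctured projective lines, are path connected: a path in $F_B$ from $u_B(x_*)$ to $b$ gives a homotopy from $u\mapsto(u_A(u),u_B(x_*))$ to $u\mapsto(u_A(u),b)$, and a path in $F_A$ from $u_A(y_*)$ to $a$ serves for the other square. By (T3), $S(P)$ is h.e.\ to the double mapping cylinder of \eqref{eq:zigzag3}.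

Finally, $S_A\times\{b\}$, $F_A\times F_B$ and $\{a\}\times S_B$ are closed in $S_A\times S_B$, and
\begin{gather*}
(S_A\times\{b\})\cap(F_A\times F_B)=F_A\times\{b\},\\
(\{a\}\times S_B)\cap\bigl((S_A\times\{b\})\cup(F_A\times F_B)\bigr)=\{a\}\times F_B\subset F_A\times F_B .
\end{gather*}
By (T3) their union is h.e.\ to the double mapping cylinder of \eqref{eq:zigzag3}. This proves \eqref{eq:model}. If $p=2$ or $q=2$, Lemma~\ref{lem:p2} reduces to the case just treated.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
By Lemma~\ref{lem:p2} we may assume $p,q\ge3$. The flags and the points $a,b$ in Theorem~\ref{thm:model} are fixed before $H$ and $L$ are chosen, since the flags are transverse to all of $\mathcal{A}$ and all of $\mathcal{B}$. So the right-hand side of \eqref{eq:model} is one and the same space for $(H,L)$ and for $(H',L')$.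
\end{proof}

\begin{remark}
Transversality of $\ell_A$ enters as follows. The line must not lie in $\mathbb{P}H$, so that it is visible in $E_A$. It must miss $\mathbb{P}K\cap\mathbb{P}H$ for $K\ne H$, so that $A$ has no vertical lines. And it must miss the other intersections, so that $F_A$ is a typical fiber of $S_A$ over the $x$-line: if $\ell_A$ passed through a crossing of $A$, two of the $c_i$ would coincide and $F_A$ would have too few punctures. Asking for these conditions at once, for every possible $H$, is the same as asking that $\ell_A$ be transverse to $\mathcal{A}$, and this is why one flag serves all $H$.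
\end{remark}

\section{The homeomorphism type can change}\label{sec:homeo}

``Homotopy equivalent'' in Theorem~\ref{thm:indep} cannot be improved to ``homeomorphic''. Take $\mathcal{A}:\ xy(x-y)z=0$ in $\mathbb{C}^3$ and three lines through $0$ in $\mathbb{C}^2$, as in Example~\ref{ex:six}. By Lemma~\ref{lem:p2} and Proposition~\ref{prop:section}, the section is the complement of the six projective lines $\{\infty\}\cup A\cup B$ (we write $B$ for $\varphi^{-1}B$), where $B$ is a pair of parallel lines satisfying (G) with respect to $A$.

\emph{$H=\{z=0\}$.} In the chart $z=1$, $A$ consists of the three concurrent lines $x=0$, $y=0$, $x=y$. There are exactly two triple points, the center of $A$ and the point at infinity of $B$. No line of the arrangement contains both: by (G) the center of $A$ is not on $B$, it is not on $\infty$, and the lines of $A$ are not parallel to those of $B$.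

\emph{$H=\{x=0\}$.} In the chart $x=1$, $A$ consists of $y=0$, $y=1$ and $z=0$. There are exactly two triple points, the point at infinity of the parallel lines $y=0$, $y=1$ and the point at infinity of $B$. The line $\infty$ contains both.

So the intersection lattices of the two line arrangements are not isomorphic. By a theorem of Jiang and Yau \cite{JiangYau}, line arrangements in $\mathbb{CP}^2$ with homeomorphic complements have isomorphic intersection lattices. Hence the two sections are not homeomorphic, although they are homotopy equivalent by Theorem~\ref{thm:indep}.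

\begin{thebibliography}{9}

\bibitem{JiangYau}
Jiang and Yau,
\emph{Topological invariance of intersection lattices of arrangements in $\mathbb{CP}^2$},
Bull. AMS \textbf{29} (1993).

\bibitem{Williams}
Kristopher Williams,
\emph{On the homotopy type of the complement of an arrangement that is a 2-generic section of the parallel connection of an arrangement and a pencil of lines},
arXiv:1507.04706 (2015).

\end{thebibliography}

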